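# Recovering wreath products from fixed points on $G_n/G_{n-1}$

## 1. The coset spaces $G_n/G_{n-1}$ and the permutations of $K\times[n]$

Everything in these notes takes place on one kind of set. Start with a chain of finite groups $\{e\}=G_0\subset G_1\subset G_2\subset\cdots$, which we call a *tower of groups*. For $n\ge1$ let
$$\Omega_n=G_n/G_{n-1},\qquad \pi_n(g)=\text{number of points of }\Omega_n\text{ fixed by }g\in G_n .$$
So $G_n$ acts transitively on $\Omega_n$, the subgroup $G_{n-1}$ is the stabilizer of the base point (the coset $G_{n-1}$), and $\pi_n$ is the character of $\mathrm{Ind}_{G_{n-1}}^{G_n}1$.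

There is a model case. Let $K$ be a finite group of order $r$, write $[n]=\{1,\dots,n\}$, and let $W_n(K)$ be the group of all permutations of $K\times[n]$ of the form
$$(k,i)\mapsto(k\,k_i,\ \sigma(i)),\qquad k_1,\dots,k_n\in K,\ \sigma\in S_n .$$
Its order is $r^nn!$. The elements with $\sigma=1$ form a normal subgroup isomorphic to $K^n$ (send the element to $(k_1^{-1},\dots,k_n^{-1})$). The elements with all $k_i=1$ form a complement isomorphic to $S_n$, which permutes the coordinates under conjugation. So $W_n(K)\cong K\wr S_n$. We use the conventions $K\wr S_0=\{e\}$ and $K\wr S_1=K$. Three facts about the model will be used constantly.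

First, *$W_n(K)$ is exactly the centralizer in $\mathrm{Sym}(K\times[n])$ of the left multiplications $(h,i)\mapsto(kh,i)$.* Elements of $W_n(K)$ clearly commute with them. Conversely, let $f$ commute with them and write $f(1,i)=(k_i,\sigma(i))$. Then $f(k,i)=k\cdot f(1,i)=(kk_i,\sigma(i))$, and bijectivity of $f$ forces $\sigma$ to be a permutation.

Second, for $m\le n$ view $W_m(K)\subset W_n(K)$ as the subgroup fixing $K\times\{m+1,\dots,n\}$ pointwise. *The stabilizer in $W_n(K)$ of a point $(k,n)$ is $W_{n-1}(K)$*: the condition is $\sigma(n)=n$ and $kk_n=k$, that is, $k_n=1$, and then all of $K\times\{n\}$ is fixed. Since $W_n(K)$ is transitive on $K\times[n]$, the coset space $W_n(K)/W_{n-1}(K)$ is $K\times[n]$.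

Third, let $\theta_n$ be the permutation character of $W_n(K)$ on $K\times[n]$. For $n\ge2$, restricting to $W_{n-1}(K)$ splits off the $r$ fixed points $K\times\{n\}$:
$$\theta_n|_{W_{n-1}(K)}=r+\theta_{n-1}. \tag{1}$$

For example, let $|K|=2$ and $n=2$. Call the two points of each fiber $K\times\{i\}$ antipodal, and draw the four points as the corners of a square. Then $W_2(K)$ is the centralizer of the antipodal map, the dihedral group of order $8$. A reflection in a diagonal fixes $2$ points, the identity fixes $4$, and everything else fixes $0$. All fixed point counts are multiples of $r=2$.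

We call $W_0(K)\subset W_1(K)\subset W_2(K)\subset\cdots$ the *standard tower* of $K$; it is the tower $\{e\}\subset K\subset K\wr S_2\subset\cdots$. The purpose of the object $\Omega_n$ is to recognize standard towers. We shall be given a tower about which we know one representation-theoretic identity, and we shall read off from the numbers $\pi_n(g)$ that the tower is standard.

## 2. Branching graphs with $DU-UD=rI$, and the conjecture

**Definition (graded graph).** A *graded graph* is an undirected multigraph $P$ with a rank function $\rho:P\to\mathbb Z_{\ge0}$ such that there is a unique element $\hat0$ of rank $0$, each rank $P_n=\rho^{-1}(n)$ is finite, and every edge joins elements of consecutive ranks. Write $m(x,y)$ for the multiplicity of the edge $(x,y)$, and $x\lessdot y$ if $\rho(y)=\rho(x)+1$ and $m(x,y)>0$. On the complex vector space $\mathbb CP$ with basis $P$ define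
$$Ux=\sum_{x\lessdot y}m(x,y)\,y,\qquad Dy=\sum_{x\lessdot y}m(x,y)\,x .$$

**Definition ($r$-dual, $r$-differential).** For a positive integer $r$, the graph $P$ is an *$r$-dual graded graph* if $DU-UD=rI$. If moreover all multiplicities are $0$ or $1$, then $P$ is (the Hasse diagram of) an *$r$-differential poset*.

The basic example is Young's lattice $Y$, the partitions ordered by inclusion of Young diagrams, which is a $1$-differential poset. Let us test the relation on the partition $(1)$. We have $U(1)=(2)+(1,1)$ and $D$ of this is $2\cdot(1)$, while $D(1)=\varnothing$ and $U\varnothing=(1)$. The difference is $1\cdot(1)$.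

Two constructions are needed. For a positive integer $d$, $dY$ is $Y$ with all edge multiplicities multiplied by $d$. At $\varnothing$, for instance, $U\varnothing=d\,(1)$, so $(DU-UD)\varnothing=d^2\,\varnothing$. The product $P\times Q$ has vertex set $P\times Q$ and rank $\rho(x,y)=\rho(x)+\rho(y)$, with $m(x,x')$ edges between $(x,y)$ and $(x',y)$ and $m(y,y')$ edges between $(x,y)$ and $(x,y')$. The product of $r$ copies of $Y$ is $Y^r$. For example, rank $2$ of $Y^4$ consists of one coordinate of size $2$ ($4\cdot2$ choices) or two coordinates of size $1$ ($\binom42$ choices), so it has $14$ elements.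

**Definition (towers).** For a finite group $G$ let $R(G)$ be the complex vector space with basis the classes of irreducible complex representations of $G$, these being declared orthonormal. For a tower $\mathfrak G$ put $R(\mathfrak G)=\bigoplus_{i\ge0}R(G_i)$, with operators $\mathrm{Ind}$ (from $G_i$ to $G_{i+1}$) and $\mathrm{Res}$ (from $G_i$ to $G_{i-1}$, and $0$ on $R(G_0)$). The *Bratteli diagram* $P(\mathfrak G)$ has the irreducible representations of $G_i$ in rank $i$, and $V_\mu\in\mathrm{Irr}(G_{i-1})$ is joined to $V_\lambda\in\mathrm{Irr}(G_i)$ by as many edges as the multiplicity of $V_\mu$ in $\mathrm{Res}\,V_\lambda$. By Frobenius reciprocity, $U=\mathrm{Ind}$ and $D=\mathrm{Res}$ for this graph. The tower is *$r$-dual* if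
$$\mathrm{Res}\,\mathrm{Ind}-\mathrm{Ind}\,\mathrm{Res}=rI\quad\text{on }R(\mathfrak G), \tag{2}$$
that is, if $P(\mathfrak G)$ is an $r$-dual graded graph. It is *$r$-differential* if in addition all branching rules between $G_i$ and $G_{i+1}$ are multiplicity-free.

Standard towers are examples, and it is worth seeing why. Write $W_n=W_n(K)$ with $|K|=r$. On rank $0$, $\mathrm{Res}\,\mathrm{Ind}\,1=|W_1|=r$ copies of $1$, and $\mathrm{Ind}\,\mathrm{Res}\,1=0$. Let $n\ge1$ and let $V$ be a representation of $W_n$. Mackey's formula writes $\mathrm{Res}\,\mathrm{Ind}\,V$ as a sum over double cosets $W_ngW_n$ in $W_{n+1}$. Each of them contributes $\mathrm{Ind}_{W_n\cap gW_ng^{-1}}^{W_n}$ of the restriction of ${}^gV$. Since $W_n$ is the stabilizer of $x=(1,n+1)$, double cosets correspond to $W_n$-orbits on $K\times[n+1]$, with $g$ corresponding to the orbit of $gx$. There are $r+1$ orbits. For the singleton $\{(k,n+1)\}$ take $g:(h,n+1)\mapsto(hk,n+1)$ and the identity elsewhere. This $g$ commutes with $W_n$, so the contribution is $V$. For the orbit $K\times[n]$ let $g$ swap the labels $n$ and $n+1$. Then $W_n\cap gW_ng^{-1}$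 is the stabilizer of $(1,n)$ in $W_n$, which is $W_{n-1}$. Since $g$ commutes with $W_{n-1}$, the contribution is $\mathrm{Ind}\,\mathrm{Res}\,V$. Altogether $\mathrm{Res}\,\mathrm{Ind}\,V=rV+\mathrm{Ind}\,\mathrm{Res}\,V$.

We also recall the shape of the diagram, as a known fact.

**Known fact.** If $H$ is a finite group of order $r$ with $k$ conjugacy classes and irreducible representations of dimensions $d_1,\dots,d_k$, then its standard tower is $r$-dual with Bratteli diagram $\cong(d_1Y)\times\cdots\times(d_kY)$. If $H=A$ is abelian, the standard tower is $r$-differential with Bratteli diagram $\cong Y^r$.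

For $H=S_3$ this says $r=6$ and $Y\times Y\times 2Y$, consistent with $1+1+4=6$.

The problem, from Christian Gaetz, "Dual graded graphs and Bratteli diagrams of towers of groups", arXiv:1803.11168 (2018), is to prove or disprove that these are the only examples.

**Conjecture.** Let $\mathfrak G$ be a tower of groups and $r\in\mathbb Z_{>0}$.

(a) If $\mathfrak G$ is $r$-differential, then $P(\mathfrak G)\cong Y^r$ and there is an abelian group $A$ of order $r$, not depending on $n$, such that $G_n\cong A\wr S_n$ for all $n\ge0$.

(b) If $\mathfrak G$ is $r$-dual, then $P(\mathfrak G)\cong(d_1Y)\times\cdots\times(d_kY)$ for some $d_1,\dots,d_k$, and there is a group $H$ of order $r$, not depending on $n$, such that $G_n\cong H\wr S_n$ for all $n\ge0$.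

## 3. The relation on trivial representations, and the theorems

Both parts are true, and much less than (2) suffices. Let $1_n$ be the trivial representation of $G_n$, and consider
$$(T_n)\qquad(\mathrm{Res}\,\mathrm{Ind}-\mathrm{Ind}\,\mathrm{Res})\,1_n=r\,1_n .$$
An $r$-dual tower satisfies $(T_n)$ for every $n\ge0$. Put $p_0(r)=3\,(4\,r!)^{r^2}$.

**Theorem A (finite version).** Let $p\ge p_0(r)$ be prime and let $\{e\}=G_0\subset\cdots\subset G_p$ be finite groups satisfying $(T_n)$ for $0\le n\le p-1$. Put $H=G_1$. Then $|H|=r$ and there is an isomorphism $\Phi:G_p\to W_p(H)$ with $\Phi(G_m)=W_m(H)$ for all $0\le m\le p$.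

**Theorem B.** Let $\mathfrak G$ be a tower satisfying $(T_n)$ for all $n\ge0$ (for example any $r$-dual tower), and let $H=G_1$. Then $|H|=r$, and there are isomorphisms $\Phi_n:G_n\to W_n(H)\cong H\wr S_n$ with $\Phi_n|_{G_{n-1}}=\Phi_{n-1}$ for all $n\ge1$. Hence $P(\mathfrak G)\cong(d_1Y)\times\cdots\times(d_kY)$, where the $d_i$ are the dimensions of the irreducible representations of $H$.

**Corollary.** Conjectures (a) and (b) are true. Moreover $\mathfrak G\mapsto G_1$ is a bijection from isomorphism classes of $r$-dual towers to isomorphism classes of groups of order $r$. A tower is $r$-dual if and only if $(T_n)$ holds for all $n$, and it is $r$-differential if and only if in addition $G_1$ is abelian.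

The first lemma turns $(T_n)$ into information about fixed points. Its part (2) is the arithmetic constraint that drives the proof.

**Lemma 1.** Assume $(T_n)$ for $0\le n\le N-1$.

1. $\pi_1(e)=r$, and for $2\le n\le N$
$$\pi_n|_{G_{n-1}}=r+\pi_{n-1}. \tag{3}$$
Hence $|\Omega_n|=rn$ and $|G_n|=r^nn!$ for $1\le n\le N$.
2. For $1\le n\le N$ and $g\in G_n$ we have $\pi_n(g)\in\{0,r,2r,\dots,rn\}$, and $\pi_n(g)=rn$ only for $g=e$. In particular $G_n$ is faithful on $\Omega_n$.
3. For $2\le n\le N$, $G_{n-1}$ has exactly $r+1$ orbits on $\Omega_n$, that is, $\langle\pi_n|_{G_{n-1}},1\rangle=r+1$.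

**Proof.** (1) By definition $\pi_n=\mathrm{Ind}\,1_{n-1}$. For $n\ge2$, $(T_{n-1})$ gives
$$\mathrm{Res}\,\pi_n=\mathrm{Res}\,\mathrm{Ind}\,1_{n-1}=r1_{n-1}+\mathrm{Ind}\,\mathrm{Res}\,1_{n-1}=r1_{n-1}+\mathrm{Ind}\,1_{n-2}=r+\pi_{n-1}.$$
For $n=1$, $(T_0)$ gives $\mathrm{Res}\,\pi_1=r1_0$, because $\mathrm{Res}\,1_0=0$. Evaluating at $e$ gives $|\Omega_n|=\pi_n(e)=rn$, and $|G_n|=\prod_{m\le n}|\Omega_m|=r^nn!$.

(2) Induct on $n$. For $n=1$, $\pi_1$ is the regular character of the group $G_1$ of order $r$. Let $n\ge2$. If $g$ has no fixed point, $\pi_n(g)=0$. Otherwise $g$ lies in a point stabilizer, so it is conjugate to some $g'\in G_{n-1}$. Then $\pi_n(g)=r+\pi_{n-1}(g')\in\{r,2r,\dots,rn\}$ by induction, and this equals $rn$ only if $\pi_{n-1}(g')=r(n-1)$, that is, $g'=e$.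

(3) The number of orbits is the multiplicity of the trivial character, and $\langle r+\pi_{n-1},1\rangle=r+1$ since $G_{n-1}$ is transitive on $\Omega_{n-1}$. $\square$

Equations (1) and (3) have the same form. In the model, however, (1) holds because $W_{n-1}(K)$ really fixes $r$ points. The second lemma says that if this happens for $G_{n-1}$, we are done at level $n$. A *block* is a subset $B\subset\Omega_n$ such that each translate $gB$ is equal to $B$ or disjoint from $B$.

**Lemma 2.** Assume $(T_m)$ for $0\le m\le n-1$, where $n\ge1$. Let $\omega\in\Omega_n$ be the coset $G_{n-1}$, and suppose $B\ni\omega$ is a block of size $r$ that $G_{n-1}$ fixes pointwise. Then there are a group $K$ of order $r$ and a bijection $\Omega_n\to K\times[n]$ carrying $G_n$ onto $W_n(K)$.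

**Proof.** Write $G=G_n$. We manufacture a group $K$ commuting with $G$ and then use the centralizer description of $W_n(K)$. For $\beta\in B$ define $c_\beta:\Omega_n\to\Omega_n$ by $c_\beta(g\omega)=g\beta$. This is well defined because $G_\omega=G_{n-1}$ fixes $\beta$. It is surjective because $G$ is transitive, hence bijective, and it commutes with $G$. A map commuting with the transitive group $G$ is determined by its value at $\omega$.

Let $\beta,\gamma\in B$ and write $\gamma=g\omega$. Then $gB$ meets $B$, so $gB=B$. The map $c_\beta c_\gamma$ commutes with $G$ and sends $\omega$ to $c_\beta(g\omega)=g\beta\in B$, so $c_\beta c_\gamma=c_{g\beta}$. Thus $K=\{c_\beta:\beta\in B\}$ is a finite set of permutations closed under composition, hence a group. Its order is $r$ because $c_\beta(\omega)=\beta$. No nonidentity element of $K$ fixes a point, since $K$ commutes with a transitive group. The $K$-orbit of $g\omega$ is $gK\omega=gB$, so the $K$-orbits are the translates of $B$, and there are $rn/r=n$ of them. Choose a point $x_i$ in the $i$-th orbit and identify $kx_i$ with $(k,i)$. Then $K$ acts by left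 multiplication, and $G$ lies in the centralizer of $K$, which is $W_n(K)$. Both have order $r^nn!$, so $G=W_n(K)$. $\square$

## 4. The case $r=1$, and level $2$ for prime $r$

For $r=1$, Lemma 1 says that $G_n$ has order $n!$ and acts faithfully on the $n$ points of $\Omega_n$. So $G_n=\mathrm{Sym}(\Omega_n)\cong S_n$, with $G_{n-1}$ a point stabilizer. No further work is needed at any single level.

Let $r$ be prime and look at level $2$. The group $G_1$ has order $r$ and acts on the $2r$ points of $\Omega_2$ with orbits of size $1$ or $r$. By (3), a nonidentity $g\in G_1$ has $\pi_2(g)=r+\pi_1(g)=r$ fixed points. Since $g$ generates $G_1$, the fixed points of $g$ are the fixed points of $G_1$. So $G_1$ fixes a set $B$ of exactly $r$ points and permutes the other $r$ points in one orbit. The set $B$ is a block. Indeed all point stabilizers have the same order, so $B=\{x:G_x=G_\omega\}$, where $G=G_2$. This is a class of the relation $G_x=G_y$, which is invariant because $G_{gx}=gG_xg^{-1}$. Lemma 2 gives $G_2\cong W_2(K)$ with $|K|=r$. For $r=2$ this is the dihedral group of order $8$ from Section 1.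

## 5. Equal characters, different $G$-sets: an extraspecial group of order $32$

These cases suggest climbing the tower: assume $G_{n-1}$ is known, use $\pi_n|_{G_{n-1}}=r+\pi_{n-1}$ to conclude that, as a $G_{n-1}$-set, $\Omega_n$ is $r$ fixed points together with a copy of $\Omega_{n-1}$, and apply Lemma 2. The step from the equality of characters to the isomorphism of $G_{n-1}$-sets is where this stops working. For $r=4$ it already fails at level $2$.

Let $E=D_8\circ D_8$ be the central product of two dihedral groups of order $8$, the extraspecial group of order $32$ with center $Z$ of order $2$. Let $V=\langle s,t\rangle$ with $s$ and $t$ noncentral involutions from the first and the second factor. They commute, so $V\cong(\mathbb Z/2)^2$. Moreover $V\cap Z=1$: if $st\in Z$, then $s$ would lie in both factors, hence in $Z$.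

The chain $\{e\}\subset V\subset E$ satisfies (2) with $r=4$ on ranks $0$ and $1$. On rank $0$ this is $|V|=4$. On rank $1$, note that $E$ has $16$ linear characters, trivial on $Z=E'$, and one more irreducible $\rho$, of dimension $4$. Its character has absolute value $4$ on the two elements of $Z$. Since $\sum_g|\rho(g)|^2=32$, it vanishes off $Z$. Hence $\rho|_V$ is the regular representation. Since $V$ embeds in $E/Z\cong(\mathbb Z/2)^4$, each character $\chi$ of $V$ is the restriction of exactly $4$ linear characters $\lambda_1,\dots,\lambda_4$ of $E$. By Frobenius reciprocity $\mathrm{Ind}\,\chi=\lambda_1+\cdots+\lambda_4+\rho$, and so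
$$\mathrm{Res}\,\mathrm{Ind}\,\chi=4\chi+\mathbb C[V]=4\chi+\mathrm{Ind}\,\mathrm{Res}\,\chi .$$
All branchings are multiplicity-free. Yet $E$ has $17$ irreducible representations, whereas $A\wr S_2$ with $A$ abelian of order $4$ has as many as rank $2$ of $Y^4$, namely $14$. So $E\not\cong A\wr S_2$ for every abelian $A$ of order $4$.

Now look at $\Omega_2=E/V$, which has $8$ points. By (3), each nonidentity $v\in V$ fixes $4$ of them. How many points does all of $V$ fix? The group $V$ fixes $gV$ exactly when $g$ normalizes $V$. A conjugate of $v\in V$ is $v$ or $vz$, where $Z=\{1,z\}$, and $vz\notin V$. So $N_E(V)=C_E(V)$. The elements centralizing $s$ and $t$ are the products of an element of the first factor commuting with $s$ and an element of the second commuting with $t$, so $C_E(V)=VZ$, of order $8$. Hence $V$ fixes only $8/4=2$ points, and its $5=r+1$ orbits have sizes $1,1,2,2,2$ instead of $1,1,1,1,4$.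

So any proof must use higher levels of the tower. We shall go directly to a very high level $p$, where the order $r^pp!$ on only $rp$ points is so large that an alternating group $A_p$ is forced to appear. We take $p$ prime because the divisibility $p\mid D\mid rp$ for an index $D$ then leaves almost no freedom. After that we must come back down, again knowing only characters, so the difficulty above has to be faced a second time. Inside the known group $W_n(K)$ it can be beaten by counting.

## 6. External facts and the inequalities that fix $p_0(r)$

Besides the known fact in Section 2 we use the following.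

- (PS) C. Praeger, J. Saxl, *On the orders of primitive permutation groups*, Bull. London Math. Soc. 12 (1980) 303–307: a primitive permutation group of degree $D$ not containing $A_D$ has order at most $4^D$. (A transitive group is primitive when its point stabilizers are maximal subgroups.)
- $A_m$ is simple for $m\ge5$, and every automorphism of $A_p$, $p\ge7$, is induced by conjugation in $S_p$.

Let $p\ge p_0(r)=3(4r!)^{r^2}$ be prime. Then
$$p\ge13,\quad p>r,\quad p!>(4r!)^{r^2p},\quad \tfrac{(p-1)!}2>r!,\quad \tfrac{p!}2>2\,r!,\quad p!>4r^p,\quad \tfrac{p^p}2>r^p. \tag{4}$$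
First, $p\ge3(4r!)^{r^2}\ge12\,r!\ge12r$. Hence $p\ge12$ and $p>r$, and since $p$ is prime, $p\ge13$. From $\exp(p)>p^p/p!$ we get $p!>(p/\exp(1))^p\ge(3/\exp(1))^p(4r!)^{r^2p}>(4r!)^{r^2p}$, and $(4r!)^{r^2p}\ge(4r)^p\ge4r^p$. Next, $(p-1)!/2\ge(p-1)(p-2)/2\ge p-1\ge11\,r!>r!$ and $p!/2\ge p(p-1)/2\ge p>2\,r!$. Finally $(p/r)^p\ge12^p>2$.

## 7. At a large prime level the group is a wreath product

**Proposition 3.** Let $p\ge p_0(r)$ be prime and let $\{e\}=G_0\subset\cdots\subset G_p$ satisfy $(T_n)$ for $0\le n\le p-1$. Then there are a group $K$ of order $r$ and an isomorphism $\varphi:G_p\to W_p(K)$ with $\pi_p=\theta_p\circ\varphi$.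

Write $G=G_p$ and $\Omega=\Omega_p$, so $|\Omega|=rp$ and $|G|=r^pp!$. The goal is a block as in Lemma 2.

**Step 1: a large alternating group occurs.** This step cuts the action on $\Omega$ into primitive pieces and uses the size of $G$ to show that one of them is alternating or symmetric. Choose a chain $G_{p-1}=M_0<M_1<\cdots<M_l=G$ with each $M_{j-1}$ maximal in $M_j$. Let $d_j=[M_j:M_{j-1}]\ge2$, so $\prod_jd_j=rp$. Let $P_j$ be the primitive group of degree $d_j$ that $M_j$ induces on $M_j/M_{j-1}$. Let $N_j$ be the kernel of $G$ on $G/M_j$. Then $N_l=G$, and $N_0=1$ by Lemma 1(2).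

The group $N_j$ fixes every point of $G/M_j$, so it preserves each fiber of $G/M_{j-1}\to G/M_j$. On the fiber over $gM_j$, the stabilizer $gM_jg^{-1}\supseteq N_j$ induces a copy of $P_j$, so $N_j$ induces a subgroup of such a copy. The common kernel of $N_j$ on all fibers is $N_{j-1}$. Hence $N_j/N_{j-1}$ embeds in $P_j^{[G:M_j]}$.

Since $p$ divides $|G|=\prod_j|N_j/N_{j-1}|$, it divides some $|P_i|$, which divides $d_i!$. So $D:=d_i\ge p$. Put
$$c=d_1\cdots d_{i-1}=[M_{i-1}:G_{p-1}],\qquad b=d_{i+1}\cdots d_l=[G:M_i].$$
From $cDb=rp$ and $D\ge p$ we get $cb\le r<p$. So $p\nmid cb$ and therefore $p\mid D$. Write $D=\delta p$; then $\delta cb=r$.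

Suppose $P_i\not\ge A_D$; we bound $|G|$. For $j\ne i$ we have $d_j\le cb\le r$, so $|P_j|\le r!$. The number of such $j$ is at most $\log_2r\le r$, because the product of these $d_j\ge2$ is $cb\le r$. Also $[G:M_j]\le rp$. Hence $\prod_{j\ne i}|N_j/N_{j-1}|\le(r!)^{r\cdot rp}=(r!)^{r^2p}$. By (PS), $|N_i/N_{i-1}|\le(4^D)^b\le4^{rp}$. So
$$p!\le|G|\le(r!)^{r^2p}\,4^{rp}\le(4r!)^{r^2p},$$
contradicting (4). Hence $P_i\ge A_D$.

**Step 2: $D=p$, and a diagonal $A_p$ gives $p$ blocks of size $r$.** We now find a copy of $A_p$ that acts in the same way on several sets of size $p$, and glue corresponding points into blocks. Let $\Sigma=G/M_{i-1}$ and let $\Delta_1,\dots,\Delta_b$ be the fibers of $\Sigma\to G/M_i$, each of size $D$, with $\Delta_1=M_i/M_{i-1}$. Put $\bar G=G/N_{i-1}$, which is faithful on $\Sigma$. Let $X=N_i/N_{i-1}$, a normal subgroup of $\bar G$ contained in $\prod_j\mathrm{Sym}(\Delta_j)$.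

First we check that $X$ induces at least $\mathrm{Alt}(\Delta_j)$ on each $\Delta_j$. The group $G/N_i$ is faithful on the $b$ points of $G/M_i$, so $[M_i:N_i]\le|G/N_i|\le b!\le r!$. Thus the image of $N_i$ in $P_i$ is a normal subgroup of index at most $r!$. Its intersection with $A_D$ is normal in the simple group $A_D$. If this intersection were trivial, the image would embed in $P_i/A_D$ and have order at most $2$. That would give $p!/2\le D!/2\le|P_i|\le2\,r!$, contradicting (4). So the image contains $A_D$, which is the claim for $\Delta_1$. Since $\bar G$ permutes the $\Delta_j$ transitively and normalizes $X$, the claim holds for every $j$.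

Let $A=X'$ be the derived subgroup. It is characteristic in $X$, hence normal in $\bar G$. The derived subgroups of $A_D$ and $S_D$ are both $A_D$, so $A\le\prod_j\mathrm{Alt}(\Delta_j)$ and $A$ projects onto every $\mathrm{Alt}(\Delta_j)$. The order of $G$ now leaves no room.

We have $\delta=1$. Otherwise $D\ge2p$ and
$$|A|\ge\frac{(2p)!}2\ge\frac{p!\,p^p}2>r^pp!=|G|$$
by (4), a contradiction. So $D=p$ and $cb=r$.

Each projection $A\to\mathrm{Alt}(\Delta_j)$ is injective. Otherwise its kernel $J$ is a nontrivial normal subgroup of $A$. Since $A$ is faithful on $\Sigma$, $J$ has nontrivial image in some $\mathrm{Alt}(\Delta_{j'})$. That image is normal in the image of $A$, which is the simple group $\mathrm{Alt}(\Delta_{j'})$, so it is everything. Then $|A|=|J|\cdot p!/2\ge(p!/2)^2>r^pp!=|G|$, because $p!>4r^p$. This is a contradiction.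

So $A\cong A_p$ acts faithfully as the full alternating group on each $\Delta_j$, and $|\Delta_j|=p$. The $A$-sets $\Delta_1,\dots,\Delta_b$ are isomorphic. Choose bijections $\Delta_j\leftrightarrow[p]$ and let $\alpha_j:A\to A_p$ be the resulting isomorphisms. The automorphism $\alpha_j\alpha_1^{-1}$ of $A_p$ is conjugation by some $s\in S_p$, that is, $\alpha_j(a)s=s\,\alpha_1(a)$ for all $a\in A$. So $x\mapsto s(x)$ is an isomorphism of $A$-sets $f_j:\Delta_1\to\Delta_j$, and in particular $A_{f_j(x)}=A_x$. Take $f_1=\mathrm{id}$.

On $\Sigma$ define $x\sim y$ if $A_x=A_y$. Distinct points of the same $\Delta_j$ have distinct stabilizers, since a point stabilizer in $A_p$ acts as $A_{p-1}$ on the remaining points and fixes none of them. Hence $f_j(x)\sim f_{j'}(x')$ if and only if $x=x'$. So $\sim$ has exactly $p$ classes $\{f_1(x),\dots,f_b(x)\}$, $x\in\Delta_1$, each of size $b$. Since $af_j(x)=f_j(ax)$, $A$ permutes the classes as it permutes $\Delta_1$, that is, as $A_p$. Since $A$ is normal in $\bar G$, we have $A_{gx}=gA_xg^{-1}$ for $g\in\bar G$, so $\sim$ is $G$-invariant. Pull the classes back along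 $\Omega\to\Sigma$, whose fibers have size $c$. The outcome is that *$\Omega$ has a $G$-invariant partition into $p$ blocks of size $bc=r$, and $G$ induces at least $A_p$ on the set of blocks.*

**Step 3: $G_{p-1}$ fixes its block pointwise.** This is where the divisibility in Lemma 1(2) enters. Let $\omega$ be the coset $G_{p-1}$, let $B$ be its block, $G_B$ the setwise stabilizer of $B$, and $T\le\mathrm{Sym}(B)$ the group induced by $G_B$ on $B$. It is transitive, since $G$ is transitive and $B$ is a block. Let $V$ be the kernel of $G_B\to T$, so $[G_B:V]\le r!$.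

Let $Q$ be the image of $G_B$ in the symmetric group $S_{p-1}$ on the other $p-1$ blocks. Since $G$ induces at least $A_p$ on all blocks, $Q\ge A_{p-1}$. The image $Q_V$ of $V$ is normal in $Q$ of index at most $r!$. So $Q_V\cap A_{p-1}$ is normal in $A_{p-1}$ of index at most $r!<(p-1)!/2=|A_{p-1}|$. It is therefore nontrivial, and by simplicity $Q_V\ge A_{p-1}$.

Let $1\ne t\in T$ be induced by $g\in G_B$, and let $\bar g$ be the image of $g$ in $S_{p-1}$. Both cosets of $A_{p-1}$ in $S_{p-1}$ contain a permutation without fixed points. Indeed $p-1$ is even, so a $(p-1)$-cycle is odd, and an element of cycle type $(p-3,2)$ is even. Choose a fixed-point-free $\tau$ in the coset $\bar gA_{p-1}$. Then $\bar g^{-1}\tau\in A_{p-1}\le Q_V$, so there is $v\in V$ with image $\bar g^{-1}\tau$. The element $gv$ moves every block other than $B$ and induces $t$ on $B$. So its fixed points on $\Omega$ are exactly the fixed points of $t$ on $B$, fewer than $r$ in number. By Lemma 1(2) their number is a multiple of $r$, so it is $0$.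

Thus no nonidentity element of $T$ fixes a point of $B$. The group $G_{p-1}=G_\omega$ lies in $G_B$, since it fixes $\omega\in B$, and its image in $T$ fixes $\omega$, hence is trivial. So $G_{p-1}$ fixes $B$ pointwise.

**Step 4: the wreath product.** Now $B$ is a block of size $r$ through $\omega$, fixed pointwise by $G_{p-1}$. Lemma 2 with $n=p$ gives a group $K$ of order $r$ and a bijection $\Omega\to K\times[p]$ carrying $G$ onto $W_p(K)$. The resulting isomorphism $\varphi$ preserves numbers of fixed points, so $\pi_p=\theta_p\circ\varphi$. This proves Proposition 3. $\square$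

## 8. Subgroups of $W_n(K)$ with $r+1$ orbits: the descent

At level $p$ we know $\Omega_p$ as a set with an action. One level lower, (3) will give only the equality of characters $\pi_{p-1}=\theta_{p-1}\circ\varphi$, and Section 5 warns that this need not determine the point stabilizer. The next proposition shows that inside $W_n(K)$ it does.

**Proposition 4.** Let $(T_m)$ hold for $0\le m\le n-1$, where $n\ge2$. Let $|K|=r$, and let $\varphi:G_n\to W_n(K)$ be an isomorphism with $\pi_n=\theta_n\circ\varphi$. Then $L:=\varphi(G_{n-1})$ is conjugate in $W_n(K)$ to $W_{n-1}(K)$.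

**Step 1: what is known about $L$.** By Lemma 1, $L$ has index $rn$ and order $r^{n-1}(n-1)!$. It has $\langle\theta_n|_L,1\rangle=\langle\pi_n|_{G_{n-1}},1\rangle=r+1$ orbits on $K\times[n]$. Finally, every element of $L$ has a fixed point on $K\times[n]$, because every element of $G_{n-1}$ fixes the coset $G_{n-1}\in\Omega_n$, so $\pi_n\ge1$ on $G_{n-1}$.

**Step 2: an inequality from the orbits.** The aim is to bound $|L|$ in terms of its orbits. Let $O_1,\dots,O_q$ be the orbits of $L$ on $[n]$, with $|O_j|=n_j$. Left multiplication by $K$ commutes with $L$ and is transitive on each fiber $K\times\{i\}$. Every $L$-orbit in $K\times O_j$ meets every fiber over $O_j$. So for any two such orbits we may choose points in the same fiber, and some $k\in K$ carries one point to the other, hence one orbit to the other. Thus $K$ permutes the $L$-orbits in $K\times O_j$ transitively. Let $a_j$ be their number, fix one of them, $Y_j$, and let $T_j\le K$ be its stabilizer. Then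
$$a_j\mid r,\qquad |T_j|=\frac r{a_j},\qquad |Y_j|=\frac{rn_j}{a_j},\qquad \sum_{j=1}^qa_j=r+1 .$$

Since $L$ is transitive on $O_j$, the orbit $Y_j$ meets each fiber over $O_j$ in the same number of points, namely $|Y_j|/n_j=r/a_j$. The group $T_j$ preserves $Y_j$ and each fiber, and its nonidentity elements fix no point. As $|T_j|=r/a_j$, the intersection of $Y_j$ with a fiber is a single regular $T_j$-orbit. So $T_j$ has $n_j$ regular orbits on $Y_j$, and $L$ acts on $Y_j$ inside the centralizer of $T_j$ in $\mathrm{Sym}(Y_j)$. By Section 1 this centralizer is isomorphic to $T_j\wr S_{n_j}$. Because $L$ commutes with $K$, its action on $Y_j$ determines its action on $K\times O_j=\bigcup_{k\in K}kY_j$. Hence $L$ embeds in $\prod_jT_j\wr S_{n_j}$, so $r^{n-1}(n-1)!\le\prod_j(r/a_j)^{n_j}n_j!$. Since $\sum_jn_j=n$, this rearranges to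
$$\frac{n!}{\prod_jn_j!}\ \prod_ja_j^{n_j}\ \le\ rn. \tag{5}$$

The rest of the proof goes through the possible values of $q$.

**Step 3: $q=1$ is impossible.** Here $a_1=r+1$, which does not divide $r$.

**Step 4: $q=2$ gives the conclusion.** Say $a_1\ge a_2$. Then $a_1\mid r$ and $a_1\ge(r+1)/2>r/2$, so $a_1=r$ and $a_2=1$. Now (5) reads $\binom n{n_1}r^{n_1}\le rn$ with $1\le n_1\le n-1$. Since $\binom n{n_1}\ge n$, for $r\ge2$ and $n_1\ge2$ this would give $r^{n_1-1}\le1$, a contradiction. So $n_1=1$ if $r\ge2$. If $r=1$, then $\binom n{n_1}\le n$ forces $n_1\in\{1,n-1\}$, because for $2\le n_1\le n-2$ (so $n\ge4$) we have $\binom n{n_1}\ge\binom n2>n$. Here $a_1=a_2=1$, so after possibly swapping the labels $n_1=1$.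

Hence $|Y_1|=rn_1/a_1=1$: the orbit $Y_1$ is a single point, and $L$ is contained in a point stabilizer of $W_n(K)$. That stabilizer also has index $rn$, so $L$ equals it. Since $W_n(K)$ is transitive on $K\times[n]$, $L$ is conjugate to the stabilizer $W_{n-1}(K)$ of $(1,n)$.

**Step 5: $q\ge3$ leaves one numerical case.** Here $r\ge2$, since $q\le\sum a_j=r+1$. For $x,y\ge1$ we have $\binom{x+y}x\ge x+y$, that is, $x!\,y!\le(x+y-1)!$. Iterating, $\prod_jn_j!\le(n-q+1)!$. Therefore, using $n\ge q$ in the last step,
$$\frac{n!}{\prod_jn_j!}\ \ge\ n(n-1)\cdots(n-q+2)\ \ge\ n\cdot(q-1)(q-2)\cdots2\ =\ n\,(q-1)! .$$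
Also $\prod_ja_j^{n_j}\ge\prod_ja_j\ge1+\sum_j(a_j-1)=r+2-q$. Put $u=q-1\ge2$ and $v=r+2-q\ge1$. Then $u+v=r+1$, and $(u-1)(v-1)\ge0$ gives $uv\ge u+v-1=r$. Dividing (5) by $n$ yields
$$r\ \ge\ u!\,v\ =\ (u-1)!\,uv\ \ge\ (u-1)!\,r .$$
So $(u-1)!=1$, that is, $u=2$, and all the inequalities are equalities. In particular $uv=r=u+v-1$, so $(u-1)(v-1)=0$ and $v=1$. Thus $r=2$, $q=3$, and $\sum a_j=3$ gives $a_1=a_2=a_3=1$. Now (5) and $n!/\prod n_j!\ge n(n-1)$ give $n-1\le2$. As $n\ge q=3$, we have $n=3$ and all $n_j=1$.

**Step 6: the remaining case is excluded by fixed points.** We have $r=2$, $n=3$, and $L$ acts trivially on $[3]$. So $L$ lies in the base group $K^3$, of order $8$. Since $|L|=2^2\cdot2!=8$, $L=K^3$. But $K^3$ contains the element all of whose coordinates are nontrivial, which has no fixed point on $K\times[3]$. This contradicts Step 1. $\square$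

Step 6 is not an artifact of crude estimates. For $|K|=2$ the subgroup $K^3\subset W_3(K)$ does have the order $8$ and the number of orbits $3=r+1$ required of $L$. Only the third property in Step 1 rules it out.

## 9. From one prime level to the whole tower

**Proof of Theorem A.** We straighten the tower one level at a time, starting from the top. Proposition 3 gives a group $K$ of order $r$ and an isomorphism $\varphi:G_p\to W_p(K)$ with $\pi_p=\theta_p\circ\varphi$. Suppose that for some $2\le n\le p$ we have an isomorphism $\varphi:G_p\to W_p(K)$ with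
$$\varphi(G_m)=W_m(K)\ \text{ for }n\le m\le p,\qquad \pi_n=\theta_n\circ\varphi|_{G_n}.$$
By Proposition 4 some $w\in W_n(K)$ conjugates $\varphi(G_{n-1})$ to $W_{n-1}(K)$. Replace $\varphi$ by its composition with conjugation by $w$. Since $w\in W_n(K)\subset W_m(K)$ for $m\ge n$, we still have $\varphi(G_m)=W_m(K)$ for $m\ge n$. Since $\theta_n$ is a class function on $W_n(K)$, we still have $\pi_n=\theta_n\circ\varphi|_{G_n}$. Now also $\varphi(G_{n-1})=W_{n-1}(K)$, and on $G_{n-1}$ equations (3) and (1) give
$$\pi_{n-1}=\pi_n-r=(\theta_n-r)\circ\varphi=\theta_{n-1}\circ\varphi .$$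
So the hypothesis holds for $n-1$. We descend until $n=1$, and trivially $\varphi(G_0)=1=W_0(K)$.

In particular $K\cong W_1(K)\cong G_1=H$, so $|H|=r$. An isomorphism $K\to H$ induces an isomorphism $W_p(K)\to W_p(H)$ carrying each $W_m(K)$ to $W_m(H)$. Composing $\varphi$ with it gives $\Phi$. $\square$

**Proof of Theorem B.** Theorem A gives an isomorphism for each large prime separately, and we must choose them compatibly. By Lemma 1, $|H|=r$. Let $I_N$ be the set of isomorphisms $\Phi:G_N\to W_N(H)$ with $\Phi(G_m)=W_m(H)$ for all $m\le N$. It is a finite set, and restriction to $G_{N-1}$ is a map $I_N\to I_{N-1}$. By Theorem A, $I_p\ne\emptyset$ for all primes $p\ge p_0(r)$. There are infinitely many primes, so by restriction every $I_N$ is nonempty.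

Call an element of $I_N$ good if it is the restriction of an element of $I_M$ for every $M\ge N$. The set $I_0$ has one element, and it is good. Let $\Phi_N\in I_N$ be good. For each $M\ge N+1$ choose an element of $I_M$ restricting to $\Phi_N$; its restriction to $G_{N+1}$ is an element of $I_{N+1}$ restricting to $\Phi_N$. As $I_{N+1}$ is finite, one element $\Phi_{N+1}$ arises for infinitely many $M$. Restricting further, we see that it is the restriction of an element of $I_M$ for every $M\ge N+1$, so it is good. This builds $\Phi_0,\Phi_1,\Phi_2,\dots$ with $\Phi_n|_{G_{n-1}}=\Phi_{n-1}$.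

So $\mathfrak G$ is isomorphic, as a tower, to the standard tower of $H$. Such an isomorphism carries irreducible representations to irreducible representations and respects restriction, so $P(\mathfrak G)$ is the Bratteli diagram of the standard tower, which is $(d_1Y)\times\cdots\times(d_kY)$ by the known fact. $\square$

**Proof of the Corollary.** For (b), an $r$-dual tower satisfies $(T_n)$ for all $n$, and Theorem B applies. The group $H=G_1$ has order $r$ and does not depend on $n$.

For (a), an $r$-differential tower is $r$-dual, so Theorem B applies. The edge multiplicities between $\hat0$ and rank $1$ are the dimensions $d_i$ of the irreducible representations of $H=G_1$. Multiplicity-freeness gives all $d_i=1$. So $A:=H$ is abelian of order $r$, it has $k=r$ irreducible representations, $G_n\cong A\wr S_n$ for all $n$, and $P(\mathfrak G)\cong Y^r$.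

For the remaining statements, a tower satisfying all $(T_n)$ is, by Theorem B, isomorphic to the standard tower of $G_1$. That tower is $r$-dual by Section 2. Hence a tower is $r$-dual if and only if $(T_n)$ holds for all $n$, and an $r$-dual tower is determined up to isomorphism by $G_1$. Conversely, an isomorphism of towers restricts to an isomorphism of the groups at level $1$, so $\mathfrak G\mapsto G_1$ is well defined and injective on isomorphism classes. It is surjective because the standard tower of any $H$ of order $r$ is $r$-dual with level $1$ isomorphic to $H$. Finally, if $G_1$ is abelian, the tower is $r$-differential by the known fact. If the tower is $r$-differential, then $G_1$ is abelian by the argument for (a). $\blacksquare$
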